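\title{Vanishing of the top $L^2$-Betti number and free normal subgroups}

\begin{abstract}
Let $G$ be a finitely generated group with a chain $G=N_0\ge N_1\ge\cdots$ of normal subgroups with trivial intersection and locally indicable quotients $G/N_i$. We prove that if $G$ has rational cohomological dimension at most $2$ and its second $L^2$-Betti number vanishes, then $N_j$ is free for all large $j$. This answers a question of Fisher and S\'anchez-Peralta positively. The proof lets every element of Linnell's division ring of $\mathbb{Q}G$ act, for large $j$, on Malcev--Neumann series over $G/N_j$ with coefficients in an arbitrary $\mathbb{Q}N_j$-module. Doing this for an order and for its reverse shows that the augmentation ideal of $G$ is a flat Mittag-Leffler module over $\mathbb{Q}N_j$, hence projective. We also give a version in higher dimensions and a converse for amenable quotients.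
\end{abstract}

\section{Introduction}\label{sec:intro}

A group is \emph{locally indicable} if each of its non-trivial finitely generated subgroups admits a homomorphism onto $\mathbb{Z}$. Let $\mathcal{C}$ be a class of groups that contains the trivial group. The class is \emph{product closed} if it is closed under finite direct products. A group $G$ is \emph{residually $\mathcal{C}$} if it has a chain
\[
G=N_0\ge N_1\ge N_2\ge\cdots
\]
of normal subgroups with $\bigcap_i N_i=1$ and $G/N_i\in\mathcal{C}$ for all $i$, and $G$ is \emph{free-by-$\mathcal{C}$} if it has a free normal subgroup $N$ with $G/N\in\mathcal{C}$. The rational cohomological dimension $\operatorname{cd}_{\mathbb{Q}}(G)$ is the least length of a projective resolution of the trivial $\mathbb{Q}G$-module $\mathbb{Q}$, and $G$ is of type $\mathrm{FP}_n(\mathbb{Q})$ if $\mathbb{Q}$ has a projective resolution whose terms are finitely generated up to degree $n$. The $n$-th $L^2$-Betti number is $b^{(2)}_n(G)=\dim_{\mathcal{N}(G)}\operatorname{Tor}^{\mathbb{Z}G}_n(\mathcal{N}(G),\mathbb{Z})$, where $\mathcal{N}(G)$ is the group von Neumann algebra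 with its dimension function \cite{Lueck}. Fisher and S\'anchez-Peralta \cite{FS} pose the following problem.

\begin{quote}
\textbf{Question.} Let $\mathcal{C}$ be a product closed class of locally indicable groups, and let $G$ be a finitely generated residually $\mathcal{C}$ group with $\operatorname{cd}_{\mathbb{Q}}(G)\le 2$. If $b^{(2)}_2(G)=0$, is $G$ free-by-$\mathcal{C}$?
\end{quote}

Several cases are known. A finitely generated residually poly-$\mathbb{Z}$ group $G$ with $\operatorname{cd}_{\mathbb{Q}}(G)\le2$ is free-by-(poly-$\mathbb{Z}$) if and only if $b_2^{(2)}(G)=0$. The answer is positive when $G$ is a one-relator group (Linton) and when $G$ is a limit group (Kochloukova); in the last case $\mathcal{C}$ may be any class of torsion-free groups.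

To see why one would expect a positive answer, translate both sides into linear algebra. The groups in the question are locally indicable, and for such a group $\mathbb{Q}G$ sits in a division ring $D$ with $b^{(2)}_n(G)=\dim_D\operatorname{Tor}_n^{\mathbb{Q}G}(D,\mathbb{Q})$ (Section~\ref{sec:D}). Suppose for simplicity that $\mathbb{Q}$ has a finite free resolution of length $2$, with top boundary map given by a matrix $B$ and with cokernel the augmentation ideal $I_G$ of $\mathbb{Q}G$. Then $b_2^{(2)}(G)=0$ says that $BX=I$ for a matrix $X$ over $D$. If $X$ had entries in $\mathbb{Q}G$, then $I_G$ would be projective and $G$ itself would be free. A torsion-free subgroup $N$ is free as soon as $I_G$ is projective over $\mathbb{Q}N$. So the question is whether a splitting over $D$ forces projectivity over the group ring of a small normal subgroup. The entries of $X$ are built from $\mathbb{Q}G$ by finitely many inversions. An element such as $1-t$ is inverted by a geometric series as soon as $t$ is non-trivial in an ordered quotient of $G$, and the deeper $N_j$ lies in the chain, the more elements are visible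 in $G/N_j$. One would therefore guess that $N_j$ is free for large $j$. There are two reasons for caution. The groups $N_j$ are in general infinitely generated, and series arguments tend to prove only flatness, which does not distinguish a free group from $\mathbb{Z}[1/2]$. Also, the quotients $G/N_j$ need be neither amenable nor bi-orderable, so $D$ cannot be described by fractions or by a ring of series over $G/N_j$. The guess is nevertheless correct.

\begin{theorem}\label{thm:A}
Let $G$ be a finitely generated group with a chain $G=N_0\ge N_1\ge\cdots$ of normal subgroups such that $\bigcap_iN_i=1$ and every $G/N_i$ is locally indicable. If $\operatorname{cd}_{\mathbb{Q}}(G)\le2$ and $b_2^{(2)}(G)=0$, then $N_j$ is free for all sufficiently large $j$. In particular, if all $G/N_i$ lie in a class $\mathcal{C}$, then $G$ is free-by-$\mathcal{C}$.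
\end{theorem}

Thus the answer to the question is yes, product closedness of $\mathcal{C}$ is not needed, and the free normal subgroup can be taken from any chain that exhibits $G$ as residually $\mathcal{C}$. Theorem~\ref{thm:A} is deduced from a statement in all dimensions.

\begin{theorem}\label{thm:B}
Let $n\ge2$, let $G$ be of type $\mathrm{FP}_{n-1}(\mathbb{Q})$ with $\operatorname{cd}_{\mathbb{Q}}(G)\le n$, and let $(N_i)$ be a chain of normal subgroups with $G=N_0$, $\bigcap_iN_i=1$ and all $G/N_i$ locally indicable. If $b_n^{(2)}(G)=0$, then $\operatorname{cd}_{\mathbb{Q}}(N_j)\le n-1$ for all large $j$.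
\end{theorem}

For amenable quotients there is a converse. Poly-$\mathbb{Z}$ groups are amenable and locally indicable, so the next theorem contains the first of the known cases above.

\begin{theorem}\label{thm:C}
Let $\mathcal{C}$ be a class of amenable locally indicable groups and $G$ a finitely generated residually $\mathcal{C}$ group with $\operatorname{cd}_{\mathbb{Q}}(G)\le2$. Then $G$ is free-by-$\mathcal{C}$ if and only if $b_2^{(2)}(G)=0$.
\end{theorem}

Section~\ref{sec:idea} shows the method on two groups with quotient $\mathbb{Z}$. Sections~\ref{sec:D}--\ref{sec:functors} set up the division ring $D$, compatible orders on the quotients, and rings $E_0\subseteq E_1\subseteq\cdots$ of operators on series modules. Sections~\ref{sec:expr} and \ref{sec:action} construct a ring homomorphism $D\to\bigcup_jE_j$; this is the core of the paper. Section~\ref{sec:proj} proves Theorems~\ref{thm:A} and \ref{thm:B}, and Section~\ref{sec:converse} proves Theorem~\ref{thm:C} and tests the hypotheses.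

\subsection*{Conventions}
Subgroups of locally indicable groups are locally indicable, and locally indicable groups are torsion-free. An extension of locally indicable groups is locally indicable: a non-trivial finitely generated subgroup either has non-trivial image in the quotient or lies in the kernel. In the same way a group $G$ with a chain as in Theorem~\ref{thm:A} is locally indicable, because a non-trivial finitely generated subgroup has non-trivial image in some $G/N_i$ and this image maps onto $\mathbb{Z}$.

We write ${}^gx=gxg^{-1}$. Orders on groups are total and right-invariant: $\gamma<\delta$ implies $\gamma g<\delta g$. A subset of a totally ordered set is \emph{well ordered} if each of its non-empty subsets has a least element; subsets and finite unions of well-ordered sets are well ordered. All convergence questions below reduce to the following classical lemma.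

\begin{lemma}[B.~H.~Neumann]\label{lem:neumann}
\begin{enumerate}
\item[(a)] If $S,T\subseteq\mathbb{R}$ are well ordered, then so is $S+T$, and each real number equals $s+t$ for only finitely many $(s,t)\in S\times T$.
\item[(b)] If $\Sigma\subseteq\mathbb{R}_{>0}$ is well ordered, then the submonoid $\langle\Sigma\rangle$ of $\mathbb{R}$ generated by $\Sigma$ is well ordered, and each real number is the sum of only finitely many finite tuples from $\Sigma$.
\end{enumerate}
\end{lemma}

\section{The idea: Laurent series in $t$ and in $t^{-1}$}\label{sec:idea}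

For $k=1,2$ let $G=\langle a,t\mid tat^{-1}=a^k\rangle$ and let $N$ be the kernel of the map $G\to\mathbb{Z}$ with $t\mapsto1$, $a\mapsto0$. For $k=1$ we have $G=\mathbb{Z}^2$ and $N=\langle a\rangle$ is free. For $k=2$ we have $N\cong\mathbb{Z}[1/2]$, with $a$ corresponding to $1$ and $t$ acting by doubling; this group is locally cyclic but not free. In both cases the chain $G\ge N\ge1$ has locally indicable quotients. The cellular chain complex of the universal cover of the presentation complex gives an exact sequence of left modules
\[
\mathbb{Q}G\xrightarrow{\ B\ }\mathbb{Q}G^2\longrightarrow\mathbb{Q}G\longrightarrow\mathbb{Q}\longrightarrow0,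
\]
where the middle map is $(u,w)\mapsto u(a-1)+w(t-1)$ and the first is $y\mapsto yB$ with $B=(b,\;1-a^k)$, and $b=t-1$ for $k=1$, $b=t-1-a$ for $k=2$. (For $k=2$: $(t-1-a)(a-1)+(1-a^2)(t-1)=ta-a^2t=0$.) Since $b\ne0$ is invertible in the division ring $D\supseteq\mathbb{Q}G$, the map $B$ is injective over $\mathbb{Q}G$ and over $D$. So $\operatorname{cd}_{\mathbb{Q}}(G)\le2$ and $b_2^{(2)}(G)=0$, and $BX=1$ for the column $X$ with entries $b^{-1}$ and $0$.

Put $R=\mathbb{Q}N$ and $C=\mathbb{Q}G^2/\mathbb{Q}G\,B\cong I_G$. We ask whether $C$ is projective over $R$. The criterion that we use (Lemma~\ref{lem:RG}) says that this is so if $C$ is flat and \emph{Mittag-Leffler}, that is, if $(\prod_iM_i)\otimes_RC\to\prod_i(M_i\otimes_RC)$ is injective for every family of right $R$-modules. Both conditions concern the map $B$ on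
\[
M\otimes_R\mathbb{Q}G=\bigoplus_{i\in\mathbb{Z}}Mt^i,\qquad mt^i\cdot n=(m\cdot{}^{t^i}n)\,t^i\quad(n\in N),
\]
for \emph{arbitrary} right $R$-modules $M$. This module has two completions on which $\mathbb{Q}G$ still acts: the series $M((t))$ with support bounded below and the series $M((t^{-1}))$ with support bounded above.

\subsection*{The case $k=1$}
Here $b=t-1$ is inverted on $M((t))$ by $-(1+t+t^2+\cdots)$ and on $M((t^{-1}))$ by $t^{-1}+t^{-2}+\cdots$. One completion suffices for flatness: $\operatorname{Tor}_1^R(M,C)$ is the kernel of $B$ on $M\otimes_R\mathbb{Q}G$, and $yB=0$ gives $y=(yb)b^{-1}=0$ in $M((t))$. For the Mittag-Leffler condition let $M=\prod_iM_i$ and let $x\in(M\otimes_R\mathbb{Q}G)^2$ have images $x_i=y_iB$ with $y_i\in M_i\otimes_R\mathbb{Q}G$. We must show that $x$ lies in the image of $B$. The only candidate for a preimage is the family $(y_i)$, and it lies in $M\otimes_R\mathbb{Q}G$ exactly when the finite supports of the $y_i$ are contained in one finite set. Let the first coordinate of $x$ be supported in $[p,q]$. Then each $y_ib$ is supported in $[p,q]$. Computing $y_i=(y_ib)b^{-1}$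 in $M_i((t))$ shows that $y_i$ is supported in $[p,\infty)$, and computing it in $M_i((t^{-1}))$ shows that $y_i$ is supported in $(-\infty,q-1]$. So all supports lie in $[p,q-1]$, and $C$ is projective over $R$.

\subsection*{The case $k=2$}
On $M((t^{-1}))$ we have $b=(1-(1+a)t^{-1})t$, which is inverted by $t^{-1}\sum_{n\ge0}((1+a)t^{-1})^n$. Hence $C$ is flat over $R$. On $M((t))$ the element $b$ is not invertible. For $M=R$ and $y$ with lowest term $y_pt^p$, the lowest term of $yb$ is $-y_p(1+{}^{t^p}a)t^p$; so $yb=1$ would force $p=0$ and $-y_0(1+a)=1$, which is impossible because the largest and the smallest exponent in $y_0(1+a)\in\mathbb{Q}[\mathbb{Z}[1/2]]$ differ by at least $1$. The supports of the $y_i$ are bounded above, and nothing bounds them below. No other argument can help, since $N$ is not free. The remedy is to descend in the chain: if the coefficients of the series in $t$ are themselves series over the ordered group $\mathbb{Z}[1/2]$, then $1+a$ becomes invertible and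
\[
b^{-1}=-\sum_{n\ge0}\bigl((1+a)^{-1}t\bigr)^n(1+a)^{-1}
\]
makes sense.

\subsection*{What remains to be done}
The general proof has the same shape. We replace $\mathbb{Z}$ by $\Gamma_j=G/N_j$ with a right-invariant order, and $M((t))$, $M((t^{-1}))$ by series whose supports are well ordered for the order or for its reverse; a set that is well ordered for both is finite. What must be proved is that each entry of $X$ acts on these series, for one $j$ and all $M$, in such a way that $BX=I$ still holds. There are three difficulties. Series over a right-ordered group cannot be multiplied, so the inverses have to be constructed as operators. An element of $D$ involves nested inverses, and its expansion has infinitely many coefficients, each of which might need its own level $j$. Finally, an element of $D$ can be written in many ways, and the operators must not depend on the way.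

\section{Linnell's division ring}\label{sec:D}

In this section $G$ is any locally indicable group. The group von Neumann algebra $\mathcal{N}(G)$ consists of the bounded operators on $\ell^2(G)$ that commute with right translations; it contains $\mathbb{C}G$ acting by left multiplication. The ring $U(G)$ of operators affiliated to $\mathcal{N}(G)$ is the Ore localization of $\mathcal{N}(G)$ at its non-zero-divisors. For $H\le G$ an element of $\mathcal{N}(H)$ acts on each $\ell^2(Hg)$ by transport along right translation by $g$; this gives inclusions $\mathcal{N}(H)\subseteq\mathcal{N}(G)$ and $U(H)\subseteq U(G)$. A subring of $U(G)$ is \emph{division closed} if it contains the inverse of each of its elements that is invertible in $U(G)$, and the \emph{division closure} $D$ of $\mathbb{Q}G$ is the smallest division closed subring containing $\mathbb{Q}G$.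

For a torsion-free group the strong Atiyah conjecture over $\mathbb{Q}$ states that the kernel of the operator on $\ell^2(G)$-modules defined by a matrix over $\mathbb{Q}G$ has integral von Neumann dimension. Jaikin-Zapirain and L\'opez-\'Alvarez \cite{JL} proved the strong Atiyah conjecture over $\mathbb{C}$, hence over $\mathbb{Q}$, for locally indicable groups. By a result of Linnell (see \cite[Lemma 10.39]{Lueck}) it follows that $D$ is a division ring. A division subring of $D$ that contains $\mathbb{Q}G$ is division closed, so it equals $D$.

For $H\le G$ let $D_H$ be the division subring of $D$ generated by $\mathbb{Q}H$. Then $D_H\subseteq U(H)$. Indeed, the division closure $D'$ of $\mathbb{Q}H$ in $U(H)$ is a division ring for the same reason as $D$. The ring $D\cap U(H)$ is division closed in $U(H)$ and contains $\mathbb{Q}H$, so $D'\subseteq D$, and therefore $D_H\subseteq D'\subseteq U(H)$.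

\begin{lemma}\label{lem:betti}
For all $n\ge0$ we have $b_n^{(2)}(G)=\dim_D\operatorname{Tor}_n^{\mathbb{Q}G}(D,\mathbb{Q})\in\mathbb{N}\cup\{\infty\}$.
\end{lemma}

\begin{proof}
The functor $\mathbb{Q}G\otimes_{\mathbb{Z}G}-$ is exact and turns a projective resolution of $\mathbb{Z}$ into one of $\mathbb{Q}$. Since $\mathcal{N}(G)$ is a right $\mathbb{Q}G$-module, $\operatorname{Tor}_n^{\mathbb{Z}G}(\mathcal{N}(G),\mathbb{Z})=\operatorname{Tor}_n^{\mathbb{Q}G}(\mathcal{N}(G),\mathbb{Q})$. The ring $U(G)$ is flat over $\mathcal{N}(G)$ and the dimension functions are compatible with $U(G)\otimes_{\mathcal{N}(G)}-$ \cite[Theorems 8.22 and 8.29]{Lueck}, so $b_n^{(2)}(G)=\dim_{U(G)}\operatorname{Tor}_n^{\mathbb{Q}G}(U(G),\mathbb{Q})$. As a right module over the division ring $D$, the ring $U(G)$ is free. Hence $\operatorname{Tor}_n^{\mathbb{Q}G}(U(G),\mathbb{Q})=U(G)\otimes_D\operatorname{Tor}_n^{\mathbb{Q}G}(D,\mathbb{Q})$ is a free $U(G)$-module of rank $\dim_D\operatorname{Tor}_n^{\mathbb{Q}G}(D,\mathbb{Q})$.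
\end{proof}

The analytic origin of $D$ is used in one more place.

\begin{lemma}\label{lem:indep}
Let $K\le G$. If $g_1,\dots,g_n\in G$ lie in distinct cosets $Kg_i$, then they are left linearly independent over $D_K$.
\end{lemma}

\begin{proof}
Let $\sum a_ig_i=0$ with $a_i\in D_K\subseteq U(K)$. Choose a common denominator: a non-zero-divisor $s\in\mathcal{N}(K)$ with $b_i=sa_i\in\mathcal{N}(K)$ for all $i$. Then $\sum b_ig_i=0$ in $\mathcal{N}(G)$. Apply this operator to the basis vector $\delta_1$. The vectors $b_i\delta_{g_i}\in\ell^2(Kg_i)$ are pairwise orthogonal with sum $0$, so each vanishes. Since $b_i$ commutes with right translations, it kills every $\delta_g$, so $b_i=0$. As $s$ is invertible in $U(K)$, we get $a_i=0$.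
\end{proof}

\subsection*{Expansion along a character}
Let $H\le G$ be finitely generated and let $K\trianglelefteq H$ have quotient $A=H/K\cong\mathbb{Z}^b$. Choose $h_a\in H$ mapping to $a\in A$. Conjugation by $H$ preserves $D_K$, so the subsets $D_Kh_a$ of $D$ do not depend on the choices and satisfy $D_Kh_a\cdot D_Kh_{a'}\subseteq D_Kh_{a+a'}$. By Lemma~\ref{lem:indep} their sum is direct; it is a subring $D_K*A$ of $D$ that contains $\mathbb{Q}H$. This ring is an iterated skew Laurent polynomial ring over a division ring, so it is a Noetherian domain and hence an Ore domain. The fractions $pq^{-1}$ with $p,q\in D_K*A$, $q\neq0$, form a division subring of $D$ that contains $\mathbb{Q}H$ and lies in $D_H$; so $D_H$ is the division ring of fractions of $D_K*A$.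

Now let $0\ne\chi\in\operatorname{Hom}(H,\mathbb{R})$, $K=\ker\chi$ and $A=\chi(H)\subseteq\mathbb{R}$. The \emph{Malcev--Neumann ring} $D_K((A))$ consists of the formal sums $x=\sum_{a\in A}x_a$ with $x_a\in D_Kh_a$ and well-ordered support $\{a:x_a\ne0\}$, with product $(xy)_s=\sum_{a+a'=s}x_ay_{a'}$; this is defined by Lemma~\ref{lem:neumann}(a). It is a division ring: if $x\neq0$ has lowest component $x_{s_0}$ and $\rho=x-x_{s_0}$, then $x=(1+\rho x_{s_0}^{-1})x_{s_0}$, the support of $\rho x_{s_0}^{-1}$ is a well-ordered set of positive numbers, and by Lemma~\ref{lem:neumann}(b) the series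
\begin{equation}\label{eq:geom}
x^{-1}=\sum_{n\ge0}x_{s_0}^{-1}\bigl(-\rho x_{s_0}^{-1}\bigr)^n
\end{equation}
has well-ordered support and finitely many terms in each degree. The inclusion of $D_K*A$ in $D_K((A))$ extends to the ring of fractions, so $D_H$ embeds in $D_K((A))$. Thus every $x\in D_H$ has \emph{$\chi$-components} $x_a\in D_Kh_a\subseteq D_H$. For $x\ne0$ let $x^\chi$ be the non-zero component of least degree, the \emph{leading term}. Since $D$ has no zero divisors, $(xy)^\chi=x^\chi y^\chi$.

The next lemma is the finiteness statement that will allow us to choose one level $j$ for each element of $D$.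

\begin{lemma}\label{lem:finite}
Let $H\le G$ be finitely generated and $0\ne x\in D_H$. Then $\{x^\chi:0\ne\chi\in\operatorname{Hom}(H,\mathbb{R})\}$ is a finite subset of $D_H$.
\end{lemma}

\begin{proof}
We may assume $\operatorname{Hom}(H,\mathbb{R})\neq0$. Let $K_0$ be the kernel of the map from $H$ onto $H_1(H)/\mathrm{torsion}\cong\mathbb{Z}^b$. Write $x=pq^{-1}$ with finite sums $p=\sum p_z$ and $q=\sum q_z$ in $D_{K_0}*\mathbb{Z}^b$. Every $\chi$ factors through $\mathbb{Z}^b$, and $K_0\le\ker\chi$, so $p_z$ is concentrated in $\chi$-degree $\chi(z)$, and the $\chi$-component of $p$ in degree $a$ is $\sum_{\chi(z)=a}p_z$. By Lemma~\ref{lem:indep} for $K_0$, this sum is non-zero as soon as some $z$ in the support of $p$ has $\chi(z)=a$. So $p^\chi$ is the sum of the $p_z$ over a subset of the finite support of $p$, and the same holds for $q$. Since $x^\chi=p^\chi(q^\chi)^{-1}$, there are finitely many possibilities.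
\end{proof}

\section{Compatible Conradian orders}\label{sec:orders}

From now until the end of Section~\ref{sec:proj}, $G$ is a finitely generated group with a chain $(N_i)$ of normal subgroups such that $G=N_0$, $\bigcap_iN_i=1$ and all $\Gamma_j=G/N_j$ are locally indicable. We call $j$ a \emph{level}. A bar denotes the image in $\Gamma_j$, and $p\colon\Gamma_k\to\Gamma_j$ is the projection for $k\ge j$.

We understand $D$ through expansions along characters of finitely generated subgroups, and we want it to act on series over an ordered $\Gamma_j$. So we need orders that agree, on every finitely generated subgroup, with some character to first approximation. Call an order on a group $\Gamma$ \emph{Conradian} if every non-trivial finitely generated subgroup $B\le\Gamma$ has a homomorphism $0\ne\chi\colon B\to\mathbb{R}$ such that $\chi(b)>0$ implies $b>1$. An order is given by its positive cone $P=\{\gamma:\gamma>1\}$ through $\gamma<\delta\iff\delta\gamma^{-1}\in P$, and a subset $P$ arises in this way if and only if $PP\subseteq P$ and $\Gamma=P\sqcup\{1\}\sqcup P^{-1}$.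

\begin{lemma}\label{lem:conrad}
Every locally indicable group $\Gamma$ has a Conradian order.
\end{lemma}

\begin{proof}
For each non-trivial finitely generated $B\le\Gamma$ let $S_B$ be a unit sphere in the finite-dimensional space $\operatorname{Hom}(B,\mathbb{R})\ne0$. On the compact space $\prod_{\gamma\ne1}\{\pm1\}\times\prod_BS_B$, with points $(\varepsilon,(\chi_B))$, consider the closed conditions
\begin{enumerate}
\item[(i)] $\varepsilon(\gamma^{-1})=-\varepsilon(\gamma)$ for $\gamma\neq1$;
\item[(ii)] $\varepsilon(\gamma)=\varepsilon(\delta)=1$ implies $\varepsilon(\gamma\delta)=1$, for $\gamma,\delta,\gamma\delta\ne1$;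
\item[(iii)] $\chi_B(b)\le0$ or $\varepsilon(b)=1$, for $1\ne b\in B$.
\end{enumerate}
If all of them hold, then $P=\varepsilon^{-1}(1)$ is the positive cone of a Conradian order. By compactness it suffices to satisfy finitely many conditions. They involve a finite set $F=F^{-1}\subseteq\Gamma\setminus\{1\}$ and a finite set $\mathcal{B}$ of subgroups; call the members of $F\cup\mathcal{B}$ \emph{items}. At stage $0$ let $B^{(0)}$ be generated by all items and choose $0\ne\chi^{(0)}\colon B^{(0)}\to\mathbb{R}$. The items on which $\chi^{(0)}$ does not vanish are handled at this stage: put $\varepsilon(f)=\operatorname{sign}\chi^{(0)}(f)$ for $f\in F$, and let $\chi_B$ be the normalized restriction of $\chi^{(0)}$ for $B\in\mathcal{B}$. At stage $1$ let $B^{(1)}\le\ker\chi^{(0)}$ be generated by the remaining items, and repeat. Each $B^{(k)}$ is finitely generated and non-trivial as long as items remain, and each stage handles at least one item, so the process stops. The other coordinates are arbitrary.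

Condition (i) holds because $f$ and $f^{-1}$ are handled at the same stage with opposite signs. For (ii) let $\gamma,\delta,\gamma\delta\in F$ with $\varepsilon(\gamma)=\varepsilon(\delta)=1$, and let $k$ be the smaller of the stages of $\gamma$ and $\delta$. For $l<k$ the map $\chi^{(l)}$ kills $\gamma$ and $\delta$, hence $\gamma\delta$, so $\gamma\delta$ is not handled before stage $k$. At stage $k$ both $\chi^{(k)}(\gamma)$ and $\chi^{(k)}(\delta)$ are non-negative and one is positive, so $\varepsilon(\gamma\delta)=1$. For (iii) let $B$ be handled at stage $k$ and let $b\in B\cap F$ have $\chi_B(b)>0$. For $l<k$ the map $\chi^{(l)}$ kills $B$, so $b$ is not handled before stage $k$, and $\chi^{(k)}(b)>0$ gives $\varepsilon(b)=1$.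
\end{proof}

A \emph{system of orders} is a choice of an order on each $\Gamma_j$ such that
\begin{enumerate}
\item[(O1)] each order is Conradian;
\item[(O2)] for $k\ge j$ the projection $p\colon\Gamma_k\to\Gamma_j$ is weakly order preserving; equivalently, $p(\gamma)<p(\delta)$ implies $\gamma<\delta$.
\end{enumerate}

\begin{lemma}\label{lem:system}
A system of orders exists, and reversing all orders of a system gives a system.
\end{lemma}

\begin{proof}
Start with $\Gamma_0=1$. Given the positive cone $P_j$ of $\Gamma_j$, let $Q_j$ be the positive cone of a Conradian order on $N_j/N_{j+1}\le\Gamma_{j+1}$ and put $P_{j+1}=p^{-1}(P_j)\cup Q_j$. This is a positive cone, and $p(P_{j+1})\subseteq P_j\cup\{1\}$, which is (O2). For (O1) let $1\neq B\le\Gamma_{j+1}$ be finitely generated. If $p(B)\ne1$, pull back the character of $p(B)$; otherwise $B\le N_j/N_{j+1}$ and $Q_j$ provides one. Reversal preserves right-invariance and (O2). It preserves (O1) with $-\chi$ in place of $\chi$: if $\chi(b)<0$, then $b^{-1}>1$, so $b<1$.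
\end{proof}

Right multiplication by a subgroup $B$ preserves the cosets $\gamma B$, and we need to know the order on each of them. The character now depends on the coset.

\begin{lemma}\label{lem:O3}
Let $\Gamma$ carry a Conradian order, let $1\ne B\le\Gamma$ be finitely generated and $\gamma\in\Gamma$. There is $0\ne\chi\colon B\to\mathbb{R}$ such that $\chi(b)<\chi(b')$ implies $\gamma b<\gamma b'$.
\end{lemma}

\begin{proof}
Let $\chi'$ be a character of $\gamma B\gamma^{-1}$ as in the definition and put $\chi(b)=\chi'(\gamma b\gamma^{-1})$. If $\chi(b)<\chi(b')$, then $\chi'(\gamma b'b^{-1}\gamma^{-1})>0$, so $\gamma b'(\gamma b)^{-1}>1$.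
\end{proof}

We call such a $\chi$ \emph{adapted} to $B$ and $\gamma$. If $B=\bar H$ for a subgroup $H\le G$, we also write $\chi$ for the composite $H\to\bar H\to\mathbb{R}$. In Sections~\ref{sec:functors}--\ref{sec:action} one system of orders is fixed.

\section{Malcev--Neumann functors}\label{sec:functors}

\subsection*{Series modules and their natural endomorphisms}
For a coset $\gamma\in\Gamma_j$ let $\mathbb{Q}[\gamma]\subseteq\mathbb{Q}G$ be its span, a free left $\mathbb{Q}N_j$-module of rank one. For a right $\mathbb{Q}N_j$-module $M$ put $M_\gamma=M\otimes_{\mathbb{Q}N_j}\mathbb{Q}[\gamma]$, so that $M\otimes_{\mathbb{Q}N_j}\mathbb{Q}G=\bigoplus_\gamma M_\gamma$. Define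
\[
\Phi_j(M)=\Bigl\{f\in\prod_{\gamma\in\Gamma_j}M_\gamma:\ \operatorname{supp}f\text{ is well ordered}\Bigr\},\qquad\Phi_X(M)=\{f\in\Phi_j(M):\operatorname{supp}f\subseteq X\}
\]
for $X\subseteq\Gamma_j$; we write $\Phi_{>\gamma}$ and $\Phi_{\ge\gamma}$ when $X$ is a ray. These are functors from right $\mathbb{Q}N_j$-modules to abelian groups. They preserve injections, and they preserve surjections because one can lift coefficient by coefficient, lifting $0$ to $0$. Right translations preserve the order, so $\mathbb{Q}G$ acts on $\Phi_j(M)$ from the right, naturally in $M$, with $M_\gamma g=M_{\gamma\bar g}$.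

Even for $N_j=1$ and $M=\mathbb{Q}$ there is no ring structure on $\Phi_j(M)$ in general. In the group $\langle a,t\mid tat^{-1}=a^{-1}\rangle$, ordered as in Lemma~\ref{lem:system} from the chain $G\ge\langle a\rangle\ge1$ with $a,t>1$, the set $\{a^n:n\ge0\}$ is well ordered, but its left translate $\{ta^n\}=\{a^{-n}t\}$ is a descending sequence. The ring in which we look for inverses is instead
\[
E_j=\operatorname{Nat}(\Phi_j,\Phi_j).
\]
Natural transformations are always additive, are written on the right and are composed from left to right. The action of $\mathbb{Q}G$ is a ring homomorphism $\mathbb{Q}G\to E_j$. Naturality is needed for the Mittag-Leffler argument, and it also gives continuity for free, as we now show.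

A family $(f_i)_{i\in I}$ in $\Phi_X(M)$ is \emph{summable} if $\bigcup_i\operatorname{supp}f_i$ is well ordered and each $\gamma$ lies in only finitely many supports; then $\sum_if_i\in\Phi_X(M)$ is defined coefficientwise. For example, if $X=\bigsqcup_iX_i$ and $f\in\Phi_X(M)$, the restrictions $f|_{X_i}$ form a summable family with sum $f$.

\begin{lemma}[Strong additivity]\label{lem:strong}
Let $e\in\operatorname{Nat}(\Phi_X,\Phi_Y)$ and let $(f_i)$ be summable in $\Phi_X(M)$. Then $(f_ie)$ is summable in $\Phi_Y(M)$ and $(\sum f_i)e=\sum f_ie$.
\end{lemma}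

\begin{proof}
Let $M^{(I)}$ be the direct sum of copies of $M$, so that $(M^{(I)})_\gamma=(M_\gamma)^{(I)}$. Summable families in $\Phi_X(M)$ correspond bijectively to elements $F\in\Phi_X(M^{(I)})$ through $F_\gamma=((f_i)_\gamma)_i$. The projections $M^{(I)}\to M$ send $F$ to the $f_i$, and the sum map sends $F$ to $\sum f_i$. Naturality for the projections shows that $Fe\in\Phi_Y(M^{(I)})$ corresponds to the family $(f_ie)$, which is therefore summable. Naturality for the sum map gives the formula.
\end{proof}

In particular $e$ is determined by its values on the $M_\gamma$, $\gamma\in X$. By naturality for the maps $\mathbb{Q}N_j\to M$, $1\mapsto m$, it is determined by its values on the $(\mathbb{Q}N_j)_\gamma$; so $E_j$ is a set.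

\subsection*{Change of level}
In Section~\ref{sec:idea} we inverted $b=t-1-a$ by taking series as coefficients. The general form of this step is as follows. Let $j\le k$ and let $L$ be a right $\mathbb{Q}N_k$-module. The subset $N_j/N_k$ of $\Gamma_k$ is stable under right multiplication by $N_j$, so $\Lambda L=\Phi_{N_j/N_k}(L)$ is a right $\mathbb{Q}N_j$-module, functorially in $L$. For $\gamma\in\Gamma_j$ the map $\lambda\otimes u\mapsto\lambda u$ is an isomorphism $(\Lambda L)_\gamma\to\Phi_{p^{-1}(\gamma)}(L)$, since for $g\in\gamma$ right multiplication by $g$ is a bijection $\Phi_{N_j/N_k}(L)\to\Phi_{p^{-1}(\gamma)}(L)$. A subset of $\Gamma_k$ is well ordered if and only if its image in $\Gamma_j$ and its intersections with all fibers of $p$ are: one direction holds because $p$ is weakly monotone, and for the other one finds the least element of a subset by choosing first the least fiber and then the least element in it, using (O2). Hence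
\begin{equation}\label{eq:level}
\Phi_Y(\Lambda L)=\Phi_{p^{-1}(Y)}(L)\qquad(Y\subseteq\Gamma_j),
\end{equation}
naturally in $L$ and compatibly with the action of $\mathbb{Q}G$. Precomposition with $\Lambda$ gives maps $\operatorname{Nat}(\Phi_X,\Phi_Y)\to\operatorname{Nat}(\Phi_{p^{-1}X},\Phi_{p^{-1}Y})$ that respect sums and composition. They are transitive: for $j\le k\le l$, formula \eqref{eq:level} with $Y=N_j/N_k$ says that the composite of the two functors $\Lambda$ is the functor $\Lambda$ from level $l$ to level $j$.

\begin{lemma}\label{lem:inj}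
The maps $\operatorname{Nat}(\Phi_X,\Phi_Y)\to\operatorname{Nat}(\Phi_{p^{-1}X},\Phi_{p^{-1}Y})$ are injective.
\end{lemma}

\begin{proof}
Suppose that $e$ vanishes on all modules $\Lambda L$, and let $M$ be a right $\mathbb{Q}N_j$-module. The elements of finite support in $\Lambda(M|_{N_k})$ form the submodule $M'=M\otimes_{\mathbb{Q}N_k}\mathbb{Q}N_j$. Since $\Phi_Y$ preserves injections, naturality shows that $e$ vanishes on $\Phi_X(M')$. The map $M'\to M$, $m\otimes u\mapsto mu$, is a surjection of $\mathbb{Q}N_j$-modules, and $\Phi_X$ preserves surjections, so $e$ vanishes on $\Phi_X(M)$.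
\end{proof}

We therefore regard $E_j\subseteq E_k$ as unital subrings and put $E_\infty=\bigcup_jE_j$. At level $k\ge j$ we write $\Phi_X$ for $\Phi_{p^{-1}X}$ when $X\subseteq\Gamma_j$. For $e\in E_k$ and $X,Y\subseteq\Gamma_j$ let $e_{X,Y}\colon\Phi_X\to\Phi_Y$ be given by $f\mapsto(fe)|_Y$; by \eqref{eq:level} its formation commutes with raising $k$. We say that $e$ \emph{maps $\Phi_X$ into $\Phi_Y$} if $e_{X,\Gamma_j\setminus Y}=0$. Lemma~\ref{lem:inj} gives the principle that resolves the second difficulty of Section~\ref{sec:idea}: \emph{an equality between natural transformations $\Phi_X\to\Phi_Y$ may be tested at any larger level}.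

\begin{lemma}\label{lem:perm}
Let $e\in E_k$ be invertible, $j\le k$ and $\Gamma_j=\bigsqcup_iX_i$. If $\tau$ is a permutation of the index set and $e$ maps $\Phi_{X_i}$ into $\Phi_{X_{\tau(i)}}$ for all $i$, then $e^{-1}$ maps $\Phi_{X_{\tau(i)}}$ into $\Phi_{X_i}$ for all $i$.
\end{lemma}

\begin{proof}
Let $f\in\Phi_{X_{\tau(i)}}(M)$, $h=fe^{-1}$ and $h_l=h|_{X_l}$. By strong additivity $f=\sum_lh_le$ with $h_le\in\Phi_{X_{\tau(l)}}(M)$, so $h_le=f|_{X_{\tau(l)}}=0$ for $l\ne i$. As $e$ is injective, $h_l=0$ for $l\neq i$.
\end{proof}

\subsection*{Regular elements}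
We need a criterion for invertibility in $E_j$ that looks only at leading terms. The leading coefficient has to be invertible on every module $M$, so we ask that it be a trivial unit $qg$. It has to be allowed to depend on the position: in the example above with $tat^{-1}=a^{-1}$, the element $1+a$ sends $a^nt^i$ to $a^nt^i+a^{n+(-1)^i}t^i$, whose least term is the first for even $i$ and the second for odd $i$.

\begin{definition}\label{def:regular}
An element $e\in E_j$ is \emph{$j$-regular} if there are an order-preserving bijection $\lambda$ of $\Gamma_j$ and, for each $\gamma\in\Gamma_j$, elements $q_\gamma\in\mathbb{Q}^\times$ and $g_\gamma\in G$ with $\gamma\bar g_\gamma=\lambda(\gamma)$, such that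
\[
me\in q_\gamma\,mg_\gamma+\Phi_{>\lambda(\gamma)}(M)\qquad\text{for all }M,\ \gamma\in\Gamma_j,\ m\in M_\gamma.
\]
An element of $E_\infty$ is \emph{regular} if it is $j$-regular for some $j$.
\end{definition}

For $f\ne0$ write $v(f)=\min\operatorname{supp}f$.

\begin{lemma}\label{lem:regular}
Let $e$ be $j$-regular.
\begin{enumerate}
\item[(a)] If $0\ne f\in\Phi_j(M)$, then $fe\neq0$ and $v(fe)=\lambda(v(f))$.
\item[(b)] $e$ is invertible in $E_j$, and $v(fe^{-1})=\lambda^{-1}(v(f))$ for $f\ne0$.
\item[(c)] $e$ is $k$-regular for all $k\ge j$.
\item[(d)] $e\cdot qg$ is $j$-regular for $q\in\mathbb{Q}^\times$, $g\in G$.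
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $f=\sum_\delta f_\delta$ with $f_\delta\in M_\delta$, so that $fe=\sum f_\delta e$ by strong additivity. Let $\gamma=v(f)$. For $\delta>\gamma$ we have $f_\delta e\in\Phi_{\ge\lambda(\delta)}\subseteq\Phi_{>\lambda(\gamma)}$. So $fe$ has the leading term $q_\gamma f_\gamma g_\gamma\ne0$ at $\lambda(\gamma)$.

(b) By (a), $e$ is injective on $\Phi_j(M)$. For surjectivity we cancel leading terms one after another, transfinitely often; Zorn's lemma organizes this. Suppose that $f\in\Phi_j(M)$ is not in the image. For $h\in\Phi_j(M)$ let $r(h)=f-he\ne0$ and $\mu(h)=\lambda^{-1}(v(r(h)))$. Let $\mathcal{Z}$ be the set of all $h$ whose support lies strictly below $\mu(h)$; it contains $0$. Put $h<h'$ if $\mu(h)<\mu(h')$ and $h'$ agrees with $h$ below $\mu(h)$; this is a strict partial order on $\mathcal{Z}$.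

Let $(h_i)$ be a non-empty chain without maximum. Let $h$ agree with $h_i$ below $\mu(h_i)$ for all $i$ and be zero elsewhere. Each $\operatorname{supp}h_i$ is an initial segment of $\operatorname{supp}h=\bigcup_i\operatorname{supp}h_i$, so $\operatorname{supp}h$ is well ordered. Since $h-h_i\in\Phi_{\ge\mu(h_i)}$, part (a) gives $r(h)=r(h_i)-(h-h_i)e\in\Phi_{\ge\lambda(\mu(h_i))}$. So $\mu(h)\ge\mu(h_i)$ for all $i$, and the inequalities are strict because the chain has no maximum. Thus $h\in\mathcal{Z}$ is an upper bound. Let $h$ now be a maximal element of $\mathcal{Z}$, let $\gamma=\mu(h)$, let $c$ be the coefficient of $r(h)$ at $\lambda(\gamma)$, and put $m=q_\gamma^{-1}cg_\gamma^{-1}\in M_\gamma$ and $h'=h+m$. Then $r(h')=r(h)-me\in\Phi_{>\lambda(\gamma)}$, so $\mu(h')>\gamma$. Hence $h'\in\mathcal{Z}$ and $h<h'$, a contradiction. So $e$ is bijective on each $\Phi_j(M)$; the inverses are additive and natural, and the formula for $v$ is (a) applied to $fe^{-1}$.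

(c) Let $L$ be a right $\mathbb{Q}N_k$-module, $\gamma'\in p^{-1}(\gamma)$ and $m\in L_{\gamma'}\subseteq(\Lambda L)_\gamma$. By \eqref{eq:level}, $me-q_\gamma mg_\gamma$ is supported in the fibers over elements $>\lambda(\gamma)$, which by (O2) lie above $\lambda'(\gamma'):=\gamma'\bar g_\gamma\in p^{-1}(\lambda(\gamma))$. The map $\lambda'$ sends $p^{-1}(\gamma)$ onto $p^{-1}(\lambda(\gamma))$ by a right translation, so it is bijective and order preserving on each fiber; on distinct fibers it is order preserving by (O2).

(d) Replace $\lambda(\gamma)$, $q_\gamma$, $g_\gamma$ by $\lambda(\gamma)\bar g$, $q_\gamma q$, $g_\gamma g$.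
\end{proof}

\section{Rational expressions}\label{sec:expr}

Our goal is a ring homomorphism $D\to E_\infty$ extending $\mathbb{Q}G\to E_\infty$. The ring $D$ has no universal property that we could invoke. So we write elements of $D$ as formal expressions, evaluate the expressions in $E_\infty$, and prove that an expression with value $0$ in $D$ has value $0$ in $E_\infty$ and that every other expression has a regular value. The proof is an induction in which an expression is replaced by its components along a character. This section contains the formal part: a complexity that decreases under this replacement.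

\subsection*{Values and complexity}
Expressions $\alpha$ and their values $|\alpha|_D\in D$ are defined recursively. A \emph{letter} $[qg]$, with $q\in\mathbb{Q}^\times$ and $g\in G$, is an expression with value $qg$. If $\beta,\eta$ are expressions, then so are $\beta+\eta$ and $\beta\eta$, and so is $\beta^{-1}$ provided $|\beta|_D\ne0$; the values are the sum, the product and the inverse of the values. For longer sums and products we fix any bracketing. The values form a division subring of $D$ containing $\mathbb{Q}G$, so every element of $D$ is a value. The letters of $\alpha$ \emph{lie in} $H\le G$ if $g\in H$ for each letter $[qg]$ of $\alpha$; then $|\alpha|_D\in D_H$. An \emph{inverted subexpression} of $\alpha$ is an expression $\beta$ such that $\beta^{-1}$ is a subexpression of $\alpha$.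

Letters are \emph{evaluable at level $j$}, with value $|[qg]|_E$ the image of $qg$ in $E_j$. A sum or product is evaluable at $j$ if both parts are, and $\beta^{-1}$ is evaluable at $j$ if $\beta$ is and $|\beta|_E$ is invertible in $E_j$; the value $|\alpha|_E\in E_j$ is formed in the same way as $|\alpha|_D$. An expression evaluable at $j$ is evaluable at all $k\ge j$ with the same value in $E_\infty$. \emph{Evaluable} means evaluable at some level.

The complexity is an ordinal. Recall that every ordinal has a Cantor normal form, a finite sum of powers of $\omega$ with non-increasing exponents. The natural (Hessenberg) sum $\oplus$ adds normal forms like polynomials in $\omega$, and the natural product $\otimes$ is the distributive extension of $\omega^\mu\otimes\omega^\nu=\omega^{\mu\oplus\nu}$. We use these standard facts: $\oplus$ and $\otimes$ are associative, commutative, distributive, and strictly monotone in each argument (for $\otimes$, when the other factor is non-zero); the ordinals below $\omega^{\omega^\kappa}$ are closed under $\oplus$ and $\otimes$; and if $\varepsilon_0$ is the least ordinal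 with $\omega^{\varepsilon_0}=\varepsilon_0$, then $\kappa<\omega^{\omega^\kappa}<\varepsilon_0$ for $\kappa<\varepsilon_0$, and the ordinals below $\varepsilon_0$ are closed under $\oplus$ and $\otimes$. Define
\[
c([qg])=1,\quad c(\beta+\eta)=c(\beta)\oplus c(\eta),\quad c(\beta\eta)=c(\beta)\otimes c(\eta),\quad c(\beta^{-1})=\omega^{\omega^{c(\beta)}}.
\]
All complexities are non-zero and less than $\varepsilon_0$, they do not depend on bracketing, and a subexpression of $\alpha$ has complexity at most $c(\alpha)$. If $\beta$ is an inverted subexpression of $\alpha$, then $c(\beta)<c(\beta^{-1})\le c(\alpha)$. Multiplying by a letter does not change the complexity.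

\subsection*{Components along a character}
Let the letters of $\alpha$ lie in a finitely generated $H\le G$ and let $0\ne\chi\in\operatorname{Hom}(H,\mathbb{R})$. We define a non-empty well-ordered set $\Delta(\alpha)\subseteq\chi(H)$ of \emph{degrees} and expressions $\alpha_s$, $s\in\Delta(\alpha)$, that imitate the arithmetic of $D_K((A))$.
\begin{itemize}
\item $\Delta([qg])=\{\chi(g)\}$ and $[qg]_{\chi(g)}=[qg]$.
\item $\Delta(\beta+\eta)=\Delta(\beta)\cup\Delta(\eta)$ and $(\beta+\eta)_s=\beta_s+\eta_s$, where an undefined term is omitted.
\item $\Delta(\beta\eta)=\Delta(\beta)+\Delta(\eta)$ and $(\beta\eta)_s=\sum\beta_a\eta_{a'}$, summed over $a\in\Delta(\beta)$, $a'\in\Delta(\eta)$ with $a+a'=s$.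
\item For $\beta^{-1}$ let $s_0=\min\{s\in\Delta(\beta):|\beta_s|_D\ne0\}$ and $\Sigma=\{s-s_0:s\in\Delta(\beta),\ s>s_0\}$. Put $\Delta(\beta^{-1})=-s_0+\langle\Sigma\rangle$, and let $(\beta^{-1})_t$ be the sum of the products
\[
\beta_{s_0}^{-1}\,[-1]\beta_{s_1}\beta_{s_0}^{-1}\cdots[-1]\beta_{s_n}\beta_{s_0}^{-1}
\]
over all $n\ge0$ and $s_1,\dots,s_n\in\Delta(\beta)$ with $s_i>s_0$ and $\sum_{i=1}^n(s_i-s_0)=t+s_0$.
\end{itemize}

\begin{lemma}\label{lem:decomp}
The recursion is well defined. In terms of $\chi$-components in $D_H$,
\[
|\alpha_s|_D=(|\alpha|_D)_s\ \text{ for }s\in\Delta(\alpha),\qquad(|\alpha|_D)_s=0\ \text{ for }s\notin\Delta(\alpha).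
\]
The letters of $\alpha_s$ are letters of $\alpha$ or $[-1]$, and $\Delta(\alpha)$ and the $\alpha_s$ depend on $(H,\chi)$ only through the values of $\chi$ on the letters of $\alpha$.
\end{lemma}

\begin{proof}
Induction on the structure of $\alpha$. The sets $\Delta$ are well ordered and the sums are finite and non-empty by Lemma~\ref{lem:neumann}. For letters, sums and products the formula is the definition of addition and multiplication in $D_K((A))$. For $\beta^{-1}$ put $x=|\beta|_D\ne0$. By induction the non-zero components of $x$ are the non-zero $|\beta_s|_D$. So $s_0$ exists, $\beta_{s_0}^{-1}$ is an expression, $x_{s_0}=|\beta_{s_0}|_D$ is the lowest component of $x$, and $\rho=x-x_{s_0}$ is the sum of the $|\beta_s|_D$ with $s>s_0$. A term $x_{s_0}^{-1}(-x_{s_1}x_{s_0}^{-1})\cdots(-x_{s_n}x_{s_0}^{-1})$ of \eqref{eq:geom} has degree $-s_0+\sum(s_i-s_0)$, and collecting the terms of degree $t$ gives the claim. The last sentence holds because the recursion uses only the numbers $\chi(g)$ and the conditions $|\beta_s|_D\neq0$.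
\end{proof}

\begin{example}\label{ex:complexity}
In the case $k=2$ of Section~\ref{sec:idea} take $\beta=[1]+[a]+[-t]$ with $\chi(a)=0$, $\chi(t)=1$. Then $\Delta(\beta)=\{0,1\}$, $\beta_0=[1]+[a]$, $\beta_1=[-t]$, $\Delta(\beta^{-1})=\mathbb{N}$ and $(\beta^{-1})_n=\beta_0^{-1}([-1][-t]\beta_0^{-1})^n$. The components are longer than $\beta^{-1}$, contain more inverses and have the same nesting depth. But $c((\beta^{-1})_n)=\omega^{\omega^2\cdot(n+1)}<\omega^{\omega^3}=c(\beta^{-1})$. This is the reason for the double exponential.
\end{example}

The complexity cannot drop when there is nothing to decompose. Define $\chi$-\emph{homogeneous} expressions and their degree recursively: a letter $[qg]$ is homogeneous of degree $\chi(g)$; $\beta+\eta$ is homogeneous if both parts are homogeneous of the same degree, which is then its degree; $\beta\eta$ is homogeneous if both parts are, and degrees add; $\beta^{-1}$ is homogeneous if $\beta$ is, and the degree is negated. By induction, $\Delta(\alpha)$ is the singleton of the degree when $\alpha$ is homogeneous (for $\beta^{-1}$ one has $\Delta(\beta)=\{s_0\}$ and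 $\Sigma=\emptyset$).

\begin{lemma}\label{lem:complexity}
\begin{enumerate}
\item[(a)] $\bigoplus_{s\in S}c(\alpha_s)\le c(\alpha)$ for every finite $S\subseteq\Delta(\alpha)$.
\item[(b)] If $\alpha$ is not $\chi$-homogeneous, then $c(\alpha_s)<c(\alpha)$ for all $s\in\Delta(\alpha)$.
\item[(c)] If all inverted subexpressions of $\alpha$ have complexity $<\kappa$, then so do those of each $\alpha_s$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove (a) and (b) together by induction on the structure, giving undefined terms complexity $0$. For a letter, (a) is an equality and (b) is vacuous.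

\emph{Sums.} Part (a) follows from $\bigoplus_Sc((\beta+\eta)_s)=\bigoplus_Sc(\beta_s)\oplus\bigoplus_Sc(\eta_s)$. For (b), if $\beta$ is not homogeneous, then $c(\beta_s)<c(\beta)$ (also when $\beta_s$ is undefined) and $c(\eta_s)\le c(\eta)$, and strict monotonicity applies; the roles of $\beta$ and $\eta$ are symmetric. If both are homogeneous of different degrees, then for each $s$ one of the terms is undefined, and $c(\beta),c(\eta)<c(\beta)\oplus c(\eta)$.

\emph{Products.} Distinct $s$ involve distinct pairs $(a,a')$. So the sum in (a) is $\bigoplus c(\beta_a)\otimes c(\eta_{a'})$ over a finite set of pairs, contained in some finite $A_0\times A_0'\subseteq\Delta(\beta)\times\Delta(\eta)$. By distributivity it is at most $\bigl(\bigoplus_{A_0}c(\beta_a)\bigr)\otimes\bigl(\bigoplus_{A_0'}c(\eta_{a'})\bigr)\le c(\beta)\otimes c(\eta)$. For (b) let $\beta$ be not homogeneous (the other case is symmetric, as $\otimes$ is commutative). In the finitely many pairs with $a+a'=s$ the $a'$ are distinct, so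
\[
c((\beta\eta)_s)\le\max_ac(\beta_a)\otimes\bigoplus_{a'}c(\eta_{a'})\le\max_ac(\beta_a)\otimes c(\eta)<c(\beta)\otimes c(\eta).
\]

\emph{Inverses.} If $\beta$ is homogeneous, the only component of $\beta^{-1}$ is $\beta_{s_0}^{-1}$, and $c(\beta_{s_0})\le c(\beta)$ gives (a); (b) is vacuous. Otherwise $c(\beta_s)<c(\beta)$ for all $s$. Then $1$, all $c(\beta_s)$ and $c(\beta_{s_0}^{-1})=\omega^{\omega^{c(\beta_{s_0})}}$ are less than $\omega^{\omega^{c(\beta)}}$, and so are finite natural sums of finite natural products of them. This gives (a) and (b).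

(c) Induction on the structure. For sums and products the inverted subexpressions of $\alpha_s$ are those of components of the parts. For $\alpha=\beta^{-1}$ they are those of the $\beta_s$ together with $\beta_{s_0}$, and $c(\beta_{s_0})\le c(\beta)<\kappa$ by (a).
\end{proof}

\subsection*{Normalization}
In the induction the character is dictated by the order through Lemma~\ref{lem:O3}, and it may fail to decompose the expression: $[g]+[h]$ is homogeneous for every $\chi$ on $\langle g,h\rangle$ with $\chi(g)=\chi(h)$. Pulling out $g$ gives $([1]+[hg^{-1}])[g]$, and the first factor is decomposed by \emph{every} non-zero character of the group $\langle hg^{-1}\rangle$ in which its letters lie. We do this for all expressions.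

For $g\in G$ let ${}^g\alpha$ be $\alpha$ with each letter $[qh]$ replaced by $[q\,{}^gh]$. By induction ${}^g\alpha$ is an expression with $|{}^g\alpha|_D=g|\alpha|_Dg^{-1}$ and $c({}^g\alpha)=c(\alpha)$; its inverted subexpressions are the conjugates of those of $\alpha$; and if $\alpha$ is evaluable at $j$, then so is ${}^g\alpha$, with $|{}^g\alpha|_E=g|\alpha|_Eg^{-1}$. Define $d(\alpha)\in G$, a finitely generated subgroup $S(\alpha)\le G$ and an expression $\alpha^*$ as follows.
\begin{itemize}
\item $\alpha=[qg]$: $d(\alpha)=g$, $S(\alpha)=1$, $\alpha^*=[q]$.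
\item $\alpha=\beta+\eta$: $d(\alpha)=d(\beta)$, and with $u=d(\eta)d(\beta)^{-1}$, $S(\alpha)=\langle S(\beta),S(\eta),u\rangle$, $\alpha^*=\beta^*+\eta^*[u]$.
\item $\alpha=\beta\eta$: $d(\alpha)=d(\beta)d(\eta)$, $S(\alpha)=\langle S(\beta),{}^{d(\beta)}S(\eta)\rangle$, $\alpha^*=\beta^*\cdot{}^{d(\beta)}(\eta^*)$.
\item $\alpha=\beta^{-1}$: $d(\alpha)=d:=d(\beta)^{-1}$, $S(\alpha)={}^dS(\beta)$, $\alpha^*=({}^d(\beta^*))^{-1}$.
\end{itemize}

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(a)] $\alpha^*$ is an expression and $|\alpha|_D=|\alpha^*|_D\,d(\alpha)$. If $\alpha$ is evaluable at $j$, then so is $\alpha^*$, and $|\alpha|_E=|\alpha^*|_E\,d(\alpha)$.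
\item[(b)] $c(\alpha^*)=c(\alpha)$, and the inverted subexpressions of $\alpha^*$ have the same complexities as those of $\alpha$.
\item[(c)] The letters of $\alpha^*$ lie in $S(\alpha)$.
\item[(d)] If $0\ne\chi\in\operatorname{Hom}(S(\alpha),\mathbb{R})$, then $\alpha^*$ is not $\chi$-homogeneous; hence $c((\alpha^*)_s)<c(\alpha)$ for all $s\in\Delta(\alpha^*)$.
\end{enumerate}
\end{lemma}

\begin{proof}
All claims are proved by induction on the structure; for letters they hold by definition.

(a) For a sum, $(|\beta^*|_D+|\eta^*|_Du)\,d(\beta)=|\beta^*|_Dd(\beta)+|\eta^*|_Dd(\eta)$. For a product,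
\[
|\beta^*|_D\,d(\beta)|\eta^*|_Dd(\beta)^{-1}\cdot d(\beta)d(\eta)=|\beta|_D|\eta|_D.
\]
For an inverse, $|\beta^*|_D=|\beta|_Dd(\beta)^{-1}\ne0$, so $\alpha^*$ is an expression, and $|\alpha^*|_Dd=d|\beta^*|_D^{-1}d^{-1}d=(|\beta^*|_Dd(\beta))^{-1}=|\beta|_D^{-1}$. The same computations hold in $E_j$, where $|\beta^*|_E=|\beta|_Ed(\beta)^{-1}$ is invertible if $|\beta|_E$ is.

(b) and (c) Use $c(\eta^*[u])=c(\eta^*)$ and the invariance under conjugation; in each case of the definition $S(\alpha)$ contains the letters of the parts of $\alpha^*$.

(d) This follows from three further claims.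

\emph{Claim 1: $d({}^g\alpha)={}^gd(\alpha)$ and $S({}^g\alpha)={}^gS(\alpha)$.} The first formula passes to sums, products and inverses because conjugation is a homomorphism. For the second, in a sum $u$ is replaced by ${}^gu$, and in a product or inverse we use ${}^{({}^gh)}({}^gS)=ghg^{-1}\cdot gSg^{-1}\cdot gh^{-1}g^{-1}={}^g({}^hS)$.

\emph{Claim 2: $d(\alpha^*)=1$ and $S(\alpha^*)=S(\alpha)$.} For a sum, $d(\alpha^*)=d(\beta^*)=1$, $d(\eta^*[u])=u$ and $S(\eta^*[u])=S(\eta^*)=S(\eta)$, so $S(\alpha^*)=\langle S(\beta),S(\eta),u\rangle$. For a product, Claim~1 gives $d({}^{d(\beta)}(\eta^*))=1$ and $S({}^{d(\beta)}(\eta^*))={}^{d(\beta)}S(\eta)$; since $d(\beta^*)=1$, we get $d(\alpha^*)=1$ and $S(\alpha^*)=\langle S(\beta),{}^{d(\beta)}S(\eta)\rangle$. For an inverse, $d({}^d(\beta^*))=1$, so $d(\alpha^*)=1$ and $S(\alpha^*)=S({}^d(\beta^*))={}^dS(\beta)$.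

\emph{Claim 3: if the letters of $\alpha$ lie in $H$ and $\alpha$ is homogeneous for $\chi\colon H\to\mathbb{R}$, then its degree is $\chi(d(\alpha))$ and $\chi$ vanishes on $S(\alpha)$.} Note that $d(\alpha)\in H$ and $S(\alpha)\le H$. In a sum the common degree is $\chi(d(\beta))=\chi(d(\eta))$, so $\chi(u)=0$. In a product the degrees add, as do $\chi(d(\beta))$ and $\chi(d(\eta))$; in an inverse the degree and $\chi(d(\beta))$ are negated. In both cases $\chi$ vanishes on the conjugates in $H$ of subgroups on which it vanishes.

By (c) and Claims 2 and 3, if $\alpha^*$ were $\chi$-homogeneous then $\chi$ would vanish on $S(\alpha^*)=S(\alpha)$. The last assertion follows from Lemma~\ref{lem:complexity}(b) and part (b).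
\end{proof}

If $S(\alpha)=1$, all letters of $\alpha^*$ are rational numbers; then by induction $|\alpha^*|_D\in\mathbb{Q}$, and $|\alpha^*|_E$ is its image in $E_0$.

\section{The action of $D$ on series}\label{sec:action}

\begin{theorem}\label{thm:theta}
For every system of orders there is a ring homomorphism $\theta\colon D\to E_\infty$ extending $\mathbb{Q}G\to E_\infty$.
\end{theorem}

We prove the following statement by induction on the ordinal $\kappa$.
\begin{quote}
$(\mathrm{H}_\kappa)$ Every expression $\beta$ with $c(\beta)<\kappa$ is evaluable. If $|\beta|_D=0$, then $|\beta|_E=0$. If $|\beta|_D\ne0$, then $|\beta|_E$ is regular.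
\end{quote}
Let $\mathcal{R}_\kappa$ be the set of expressions all of whose inverted subexpressions have complexity $<\kappa$. It contains all $\alpha$ with $c(\alpha)\le\kappa$ and is closed under sums, products, subexpressions, $\alpha\mapsto\alpha^*$ (Lemma~\ref{lem:normal}(b)) and $\alpha\mapsto\alpha_s$ (Lemma~\ref{lem:complexity}(c)). Under $(\mathrm{H}_\kappa)$ every member of $\mathcal{R}_\kappa$ is evaluable: it has finitely many inverted subexpressions, each has non-zero value in $D$, so its value in $E_\infty$ is regular and hence invertible at all large levels by Lemma~\ref{lem:regular}.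

\subsection*{Components in $E_\infty$}
The first step shows that the formal components of $\alpha$ describe the operator $|\alpha|_E$ on one coset. Let $H\le G$ be finitely generated with $\bar H\ne1$ in $\Gamma_j$, let $\gamma\in\Gamma_j$, and let $\chi$ be adapted to $\bar H$ and $\gamma$. Put $O=\gamma\bar H$. It is partitioned into the \emph{layers} $O_r=\{\gamma\bar h:h\in H,\ \chi(h)=r\}$, $r\in\chi(H)$, and the elements of $O_r$ precede those of $O_{r'}$ if $r<r'$. By (O2) the same holds for the preimages in $\Gamma_k$. Write $e_{r,t}=e_{O_r,O_t}$ for $e\in E_\infty$, and $h_{[t]}=h|_{O_t}$ for $h\in\Phi_O(M)$. Strong additivity applied to $h=\sum_th_{[t]}$ gives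
\begin{equation}\label{eq:layers}
(he)_{[t']}=\sum_th_{[t]}\,e_{t,t'}\qquad(h\in\Phi_O(M)).
\end{equation}
There may be no level at which all components $\alpha_s$ are evaluable. So each equality below is read at any level $k\ge j$ at which the finitely many expressions occurring in it are evaluable; by Lemma~\ref{lem:inj} the choice of $k$ does not matter.

\begin{proposition}\label{prop:comp}
Assume $(\mathrm{H}_\kappa)$ and let $\alpha\in\mathcal{R}_\kappa$ have letters in $H$.
\begin{enumerate}
\item[(1)] $|\alpha|_E$ maps $\Phi_Y$ into $\Phi_Y$ for every $Y\subseteq\Gamma_j$ with $Y\bar H=Y$.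
\item[(2)] $|\alpha_s|_E$ maps $\Phi_{O_r}$ into $\Phi_{O_{r+s}}$ for all $s\in\Delta(\alpha)$ and $r\in\chi(H)$.
\item[(3)] $(|\alpha|_E)_{r,t}$ equals $(|\alpha_{t-r}|_E)_{r,t}$ if $t-r\in\Delta(\alpha)$, and is $0$ otherwise.
\end{enumerate}
\end{proposition}

\begin{proof}
Each part is proved by induction on the structure of $\alpha$.

(1) A letter $[qg]$ satisfies $Y\bar g=Y$, and the property passes to sums and products. For an inverse apply Lemma~\ref{lem:perm} to the partition into $Y$ and its complement, which is also $\bar H$-invariant. Having proved (1) for all members of $\mathcal{R}_\kappa$ with letters in $H$, we may use it for components.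

(2) For a letter, $O_r\bar g=O_{r+\chi(g)}$. In a sum both terms shift $r$ by $s$, and a summand $\beta_a\eta_{a'}$ of $(\beta\eta)_s$ shifts it by $a+a'=s$. Let $\alpha=\beta^{-1}$. Since $c(\beta_{s_0})\le c(\beta)<\kappa$ and $|\beta_{s_0}|_D\neq0$, the element $b_0=|\beta_{s_0}|_E$ is invertible at large levels. It maps $\Phi_{O_r}$ into $\Phi_{O_{r+s_0}}$ by induction and $\Phi_{\Gamma_j\setminus O}$ into itself by (1). Lemma~\ref{lem:perm} for the partition into the layers and $\Gamma_j\setminus O$ shows that
\begin{equation}\label{eq:b0}
b_0^{-1}\text{ maps }\Phi_{O_u}\text{ into }\Phi_{O_{u-s_0}}\text{ for all }u.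
\end{equation}
So a summand of $(\beta^{-1})_t$ shifts $r$ by $-s_0+\sum(s_i-s_0)=t$.

(3) For a letter this is (2), and for a sum it follows by adding the statements for the parts.

\emph{Products.} Let $b=|\beta|_E$ and $b'=|\eta|_E$ at a level $k$, and $f\in\Phi_{O_r}(M)$. By (1), $fb\in\Phi_O(M)$, so \eqref{eq:layers} gives $(fbb')_{[t]}=\sum_ufb_{r,u}b'_{u,t}$. By (3) for $\beta$ and $\eta$, the term vanishes unless $u-r\in\Delta(\beta)$ and $t-u\in\Delta(\eta)$, and by Lemma~\ref{lem:neumann}(a) there are finitely many such $u$. Thus
\[
(bb')_{r,t}=\sum_{a+a'=t-r}b_{r,r+a}\,b'_{r+a,t}\qquad(a\in\Delta(\beta),\ a'\in\Delta(\eta)),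
\]
a finite sum, which is empty if $t-r\notin\Delta(\beta\eta)$. Raise the level so that the finitely many $\beta_a$, $\eta_{a'}$ are evaluable. By (3) the term equals $(|\beta_a|_E)_{r,r+a}(|\eta_{a'}|_E)_{r+a,t}$, and by (2) for $\beta$ this is $(|\beta_a\eta_{a'}|_E)_{r,t}$.

\emph{Inverses.} Let $\alpha=\beta^{-1}$ and $b=|\beta|_E$, and work at a level $k\ge j$ at which $b$ and $b_0$ are defined and invertible. We show that the geometric series \eqref{eq:geom} converges on $\Phi_O$ at this level. Put $\rho=b-b_0\in E_k$; it maps $\Phi_O$ into $\Phi_O$ by (1). We claim that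
\begin{equation}\label{eq:rho}
\rho_{u,u+s}=(|\beta_s|_E)_{u,u+s}\ \text{ if }s\in\Delta(\beta)\text{ and }s>s_0,\qquad\rho_{u,u+s}=0\ \text{ otherwise.}
\end{equation}
For $s=s_0$ this is (3) for $\beta$. For $s\ne s_0$ we have $(b_0)_{u,u+s}=0$ by (2), so $\rho_{u,u+s}=b_{u,u+s}$ is given by (3) for $\beta$; and if $s\in\Delta(\beta)$ and $s<s_0$, then $|\beta_s|_D=0$ and $c(\beta_s)\le c(\beta)<\kappa$, so $|\beta_s|_E=0$ by $(\mathrm{H}_\kappa)$. Although each $\beta_s$ may need a higher level, the vanishing statements in \eqref{eq:rho} hold at level $k$ by Lemma~\ref{lem:inj}.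

For $h\in\Phi_O(M)$, formulas \eqref{eq:b0}, \eqref{eq:layers} and strong additivity give
\begin{equation}\label{eq:step}
\bigl(h(-\rho b_0^{-1})\bigr)_{[t']}=-(h\rho)_{[t'+s_0]}\,b_0^{-1}=-\sum_th_{[t]}\,\rho_{t,t'+s_0}\,b_0^{-1},
\end{equation}
and by \eqref{eq:rho} only those $t$ with $t'-t\in\Sigma$ contribute. Let $f\in\Phi_{O_r}(M)$ and $g_n=fb_0^{-1}(-\rho b_0^{-1})^n\in\Phi_O(M)$. Let $n\Sigma$ be the set of sums of $n$ elements of $\Sigma$. By \eqref{eq:b0}, \eqref{eq:step} and induction on $n$, $(g_n)_{[t]}=0$ unless $t\in r-s_0+n\Sigma$. By Lemma~\ref{lem:neumann}(b) the union of these sets is well ordered and each $t$ lies in finitely many of them. Hence $(g_n)$ is summable: each point lies in one layer, so in finitely many supports; and a non-empty subset of $\bigcup_n\operatorname{supp}g_n$ has a least layer that it meets, where it is contained in a finite union of well-ordered sets. Let $g=\sum g_n$. Since $g_n\rho=-g_{n+1}b_0$, strong additivity gives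
\[
gb=\sum_ng_nb_0+\sum_ng_n\rho=\sum_ng_nb_0-\sum_ng_{n+1}b_0=g_0b_0=f.
\]
So $fb^{-1}=g$.

Fix $t$. Iterating \eqref{eq:step}, we find that $(g_n)_{[t]}$ is the sum, over all tuples $(s_1,\dots,s_n)$ in $\Delta(\beta)$ with $s_i>s_0$ and $\sum(s_i-s_0)=t-r+s_0$, of
\[
(-1)^nfb_0^{-1}\rho_{u_0,u_0+s_1}b_0^{-1}\rho_{u_1,u_1+s_2}b_0^{-1}\cdots\rho_{u_{n-1},u_{n-1}+s_n}b_0^{-1},\qquad u_i=r-s_0+\sum_{l\le i}(s_l-s_0).
\]
By Lemma~\ref{lem:neumann}(b) only finitely many $n$ and tuples occur, independently of $M$ and $f$, and none occurs if $t-r\notin\Delta(\beta^{-1})$. So $(b^{-1})_{r,t}$ is a finite sum of composites of natural transformations, and we may raise the level until the finitely many $\beta_{s_i}$ involved are evaluable. By \eqref{eq:rho} and (2), $\rho_{u_{i-1},u_{i-1}+s_i}$ is the restriction of $|\beta_{s_i}|_E$ to $\Phi_{O_{u_{i-1}}}$. Substituting and summing over $n$ gives $(b^{-1})_{r,t}=(|(\beta^{-1})_{t-r}|_E)_{r,t}$.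
\end{proof}

\subsection*{Relations in $D$ hold in $E_\infty$}

\begin{proposition}\label{prop:zero}
Assume $(\mathrm{H}_\kappa)$. If $\alpha\in\mathcal{R}_\kappa$ and $|\alpha|_D=0$, then $|\alpha|_E=0$.
\end{proposition}

\begin{proof}
Induction on $c(\alpha)$, over all such $\alpha$. By Lemma~\ref{lem:normal}(a), $|\alpha^*|_D=0$ and it suffices to show that $e=|\alpha^*|_E$ vanishes. Let $H=S(\alpha)$. If $H=1$, then $e$ is the image of $0\in\mathbb{Q}$. Otherwise, since $\bigcap N_i=1$, there is $j$ with $\bar H\neq1$ in $\Gamma_j$. Let $\gamma\in\Gamma_j$ and let $\chi$ be adapted to $\bar H$ and $\gamma$. For $s\in\Delta(\alpha^*)$ the component $(\alpha^*)_s$ lies in $\mathcal{R}_\kappa$, has complexity $<c(\alpha)$ by Lemma~\ref{lem:normal}(d), and has value $0$ in $D$ by Lemma~\ref{lem:decomp}. By induction its value in $E_\infty$ is $0$. Proposition~\ref{prop:comp}(3) gives $e_{0,t}=0$ for all $t$, and $e$ maps $\Phi_O$ into $\Phi_O$ by (1). So $e$ kills $\Phi_{O_0}\supseteq\Phi_{\{\gamma\}}$. This holds for all $\gamma\in\Gamma_j$, so $e=0$ by strong additivity.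
\end{proof}

\subsection*{Non-zero elements are regular}
On each coset $\gamma\bar H$ the leading term of $|\alpha^*|_E$ is that of its lowest non-zero component, which is regular by induction. There are infinitely many cosets and possibly infinitely many adapted characters, and we need one level that serves them all; Lemma~\ref{lem:finite} provides it. Then the bijections obtained on the cosets have to be shown to fit together monotonically.

\begin{proposition}\label{prop:reg}
Assume $(\mathrm{H}_\kappa)$. If $c(\alpha)=\kappa$ and $|\alpha|_D\ne0$, then $|\alpha|_E$ is regular.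
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:normal}(a) and \ref{lem:regular}(d) it suffices to treat $e=|\alpha^*|_E$. Let $H=S(\alpha)$ and $x=|\alpha^*|_D\in D_H\setminus\{0\}$. If $H=1$, then $e\in\mathbb{Q}^\times$ is regular with $\lambda$ the identity. Let $H\ne1$.

\emph{Choice of the level.} Let $0\ne\chi\in\operatorname{Hom}(H,\mathbb{R})$. All components $(\alpha^*)_s$ have complexity $<\kappa$ by Lemma~\ref{lem:normal}(d). Let $s_0(\chi)$ be the least $s\in\Delta(\alpha^*)$ with $|(\alpha^*)_s|_D\ne0$ and put $\alpha^\chi=(\alpha^*)_{s_0(\chi)}$. Then $|\alpha^\chi|_D=x^\chi$ by Lemma~\ref{lem:decomp}, and $\theta_\chi=|\alpha^\chi|_E$ is regular by $(\mathrm{H}_\kappa)$. If $x^\chi=x^{\chi'}$, Proposition~\ref{prop:zero} applied to $\alpha^\chi+[-1]\alpha^{\chi'}\in\mathcal{R}_\kappa$ gives $\theta_\chi=\theta_{\chi'}$. By Lemma~\ref{lem:finite} there are only finitely many elements $\theta_\chi$. Choose $j$ such that $\bar H\ne1$ in $\Gamma_j$, $\alpha^*$ is evaluable at $j$, and every $\theta_\chi$ is $j$-regular, with order-preserving bijection $\lambda_\chi$ of $\Gamma_j$. We show that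 $e$ is $j$-regular. As $e$ and the $\theta_\chi$ lie in $E_j$, the statements of Proposition~\ref{prop:comp} about them hold at level $j$.

\emph{Leading terms on a coset.} Let $H'\ge H$ be finitely generated, $\gamma\in\Gamma_j$, $\chi'$ adapted to $\bar H'$ and $\gamma$, and suppose that $\chi=\chi'|_H\ne0$. We claim that for each $\gamma'\in O'=\gamma\bar H'$ there are $q\in\mathbb{Q}^\times$ and $g\in G$ with $\gamma'\bar g=\lambda_\chi(\gamma')$ and
\begin{equation}\label{eq:lead}
me\in q\,mg+\Phi_{>\lambda_\chi(\gamma')}(M)\qquad\text{for all }M\text{ and }m\in M_{\gamma'}.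
\end{equation}
Apply Proposition~\ref{prop:comp} to $\alpha^*$ with $H'$ and $\chi'$; by Lemma~\ref{lem:decomp} the degrees and components are those for $H$ and $\chi$. Put $s_0=s_0(\chi)$ and let $\gamma'\in O'_r$. For $s\in\Delta(\alpha^*)$ with $s<s_0$ we have $|(\alpha^*)_s|_D=0$, so $|(\alpha^*)_s|_E=0$ by $(\mathrm{H}_\kappa)$. Hence $me\in\Phi_{O'}(M)$ has no component in the layers below $O'_{r+s_0}$ by (1) and (3), and its component in $O'_{r+s_0}$ is $m\theta_\chi$ by (3) and (2). Let $q,g$ be the data of the $j$-regular element $\theta_\chi$ at $\gamma'$. Then $m\theta_\chi\in q\,mg+\Phi_{>\lambda_\chi(\gamma')}(M)$, and $\lambda_\chi(\gamma')\in O'_{r+s_0}$ because it is in the support of $m\theta_\chi$ when $m\ne0$. The difference $me-m\theta_\chi$ is supported in higher layers, which lie above $\lambda_\chi(\gamma')$. This proves \eqref{eq:lead}.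

Define $\lambda(\gamma)=v(me)$ for $0\ne m\in(\mathbb{Q}N_j)_\gamma$. Taking $H'=H$, where $\chi\neq0$ is automatic, we see from \eqref{eq:lead} that $\lambda(\gamma)$ is well defined and that $e$ has a leading term of the required form at every $\gamma$. Moreover $\lambda=\lambda_\chi$ on $O'$ for all data as in the claim.

\emph{$\lambda$ is bijective.} On a coset $O=\gamma\bar H$ we have $\lambda=\lambda_\chi$ for one $\chi$. By Proposition~\ref{prop:comp}(1) for $\alpha^\chi$, the element $\theta_\chi$ preserves $\Phi_O$ and $\Phi_{\Gamma_j\setminus O}$, so $\theta_\chi^{-1}$ preserves $\Phi_O$ by Lemma~\ref{lem:perm}. Lemma~\ref{lem:regular}(a),(b) gives $\lambda_\chi^{\pm1}(O)\subseteq O$. So $\lambda$ restricts to a bijection of each coset of $\bar H$.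

\emph{$\lambda$ is monotone.} Let $\gamma<\delta=\gamma\bar u$ with $u\in G$. Put $H'=\langle H,u\rangle$ and let $\chi'$ be adapted to $\bar H'$ and $\gamma$. If $\chi=\chi'|_H\ne0$, then $\lambda=\lambda_\chi$ on $O'\ni\gamma,\delta$, so $\lambda(\gamma)<\lambda(\delta)$. If $\chi'|_H=0$, then $\chi'(u)\ne0$, and $\chi'(u)<0$ would give $\delta<\gamma$; so $\chi'(u)>0$. Now $\lambda(\gamma)\in\gamma\bar H\subseteq O'_0$ and $\lambda(\delta)\in\gamma\bar u\bar H\subseteq O'_{\chi'(u)}$, so again $\lambda(\gamma)<\lambda(\delta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:theta}]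
Statement $(\mathrm{H}_0)$ is empty, and for a limit ordinal $\kappa$, $(\mathrm{H}_\kappa)$ is the conjunction of the earlier statements. If $(\mathrm{H}_\kappa)$ holds and $c(\alpha)=\kappa$, then $\alpha\in\mathcal{R}_\kappa$ is evaluable, and Propositions~\ref{prop:zero} and \ref{prop:reg} give the rest of $(\mathrm{H}_{\kappa+1})$. So $(\mathrm{H}_{\varepsilon_0})$ holds, and it covers all expressions. If $|\alpha|_D=|\alpha'|_D$, then $\alpha+[-1]\alpha'$ has value $0$ in $D$, so $|\alpha|_E=|\alpha'|_E$. Hence $\theta(|\alpha|_D)=|\alpha|_E$ defines a map $D\to E_\infty$. It respects sums and products, and it sends $qg$ to the image of $qg$.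
\end{proof}

\section{Projectivity over $\mathbb{Q}N_j$}\label{sec:proj}

Recall that a left $R$-module $C$ is Mittag-Leffler if $(\prod_iM_i)\otimes_RC\to\prod_i(M_i\otimes_RC)$ is injective for every family $(M_i)$ of right $R$-modules. The following criterion is due to Raynaud and Gruson \cite[Part II, \S2]{RG}; we include a proof.

\begin{lemma}\label{lem:RG}
A countably presented flat Mittag-Leffler module $C$ over a ring $R$ is projective.
\end{lemma}

\begin{proof}
\emph{Step 1: $C$ is the colimit of a sequence $F_1\to F_2\to\cdots$ of finitely generated free modules.} This is the countable form of Lazard's theorem. Exhausting a countable presentation by finite ones, write $C$ as the colimit of finitely presented modules $C_1\to C_2\to\cdots$. Since $C$ is flat, a map $C_n\to C$ from a finitely presented module factors through a finitely generated free module $F$. Lifting the images of a basis, $F\to C$ factors through some $C_l$, $l>n$. The composite $C_n\to F\to C_l$ and the transition map agree in $C$; since $C_n$ is finitely generated, they agree after enlarging $l$. Repeating this gives a sequence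 $C_{n_1}\to F_1\to C_{n_2}\to F_2\to\cdots$ with colimit $C$. Let $u_{k,r}\colon F_k\to F_r$ be the transition maps.

\emph{Step 2: for each $k$ there is $l\ge k$ such that, for every right module $Y$, an element of $Y\otimes F_k$ that dies in $Y\otimes C$ dies in $Y\otimes F_l$.} Otherwise for each $l\ge k$ there are $Y_l$ and $w_l\in Y_l\otimes F_k$ dying in $Y_l\otimes C$ but not in $Y_l\otimes F_l$. As $F_k$ is finitely generated free, $w=(w_l)$ is an element of $(\prod Y_l)\otimes F_k$. It dies in $\prod(Y_l\otimes C)$, hence in $(\prod Y_l)\otimes C$, hence in $(\prod Y_l)\otimes F_l$ for some $l\ge k$, because tensor products commute with colimits. Projecting to $Y_l$ gives a contradiction. If $l$ works then so does every larger index, so after passing to a subsequence we may take $l=k+1$.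

\emph{Step 3: for $r\ge k+1$ there is $h\colon F_r\to F_{k+1}$ with $h\circ u_{k,r}=u_{k,k+1}$.} Let $F^*=\operatorname{Hom}_R(F,R)$. For finitely generated free $F$ there is a natural isomorphism $Y\otimes F\cong\operatorname{Hom}_R(F^*,Y)$. Take $Y=\operatorname{coker}(u_{k,r}^*\colon F_r^*\to F_k^*)$. The projection $F_k^*\to Y$, as an element of $Y\otimes F_k$, dies in $Y\otimes F_r$, hence in $Y\otimes C$, hence in $Y\otimes F_{k+1}$ by Step 2. This means that the image of $u_{k,k+1}^*$ lies in the image of $u_{k,r}^*$. As $F_{k+1}^*$ is free, $u_{k,k+1}^*=u_{k,r}^*\circ\psi$ for some $\psi\colon F_{k+1}^*\to F_r^*$; let $h$ be the dual of $\psi$.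

\emph{Step 4: $\operatorname{Ext}^1_R(C,V)=0$ for every left module $V$.} Let $A_k=\operatorname{Hom}(F_k,V)$, let $\pi\colon A_{k+1}\to A_k$ be the restriction along $u_{k,k+1}$, and let $J_k=\pi(A_{k+1})$. By Step 3 with $r=k+2$, $\varphi\circ u_{k,k+1}=(\varphi\circ h)\circ u_{k,k+2}$ for $\varphi\in A_{k+1}$, so $\pi(J_{k+1})=J_k$. The sequence $0\to\bigoplus F_k\to\bigoplus F_k\to C\to0$, whose first map sends $y\in F_k$ to $y-u_{k,k+1}(y)$, is a free resolution. So we must solve $x_k-\pi(x_{k+1})=a_k$ for any given $a_k\in A_k$. Put $z_1=0$, and given $z_k\in J_k$ choose $z_{k+1}\in J_{k+1}$ with $\pi(z_{k+1})=z_k-\pi(a_{k+1})\in J_k$. Then $x_k=a_k+z_k$ is a solution.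
\end{proof}

We can now carry out the argument of Section~\ref{sec:idea} in general.

\begin{proposition}\label{prop:proj}
Let $B$ be an $m\times m'$ matrix over $\mathbb{Q}G$ such that $BX=I_m$ for some matrix $X$ over $D$, and let $C=\mathbb{Q}G^{m'}/\mathbb{Q}G^mB$. Then $C$ is a projective left $\mathbb{Q}N_j$-module for all large $j$.
\end{proposition}

\begin{proof}
Fix a system of orders $<$. By Lemma~\ref{lem:system} the reversed orders $>$ form a system too; we mark the objects for the two systems by superscripts. Apply the homomorphisms of Theorem~\ref{thm:theta} to the finitely many entries of $X$. For all large $j$ we obtain matrices $X^<$ over $E_j^<$ and $X^>$ over $E_j^>$ with $BX^<=I_m$ and $BX^>=I_m$. Fix such a $j$ and put $R=\mathbb{Q}N_j$. For a right $R$-module $M$ write $M[G]=M\otimes_R\mathbb{Q}G$; it is the submodule of finitely supported elements in both $\Phi_j^<(M)$ and $\Phi_j^>(M)$.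

The map $y\mapsto yB$ is injective over $\mathbb{Q}G\subseteq D$, and $\mathbb{Q}G$ is a free left $R$-module of countable rank because $G$ is countable. So $0\to\mathbb{Q}G^m\to\mathbb{Q}G^{m'}\to C\to0$ is a free resolution over $R$, $C$ is countably presented, and $\operatorname{Tor}_1^R(M,C)$ and $M\otimes_RC$ are the kernel and cokernel of $B\colon M[G]^m\to M[G]^{m'}$.

\emph{$C$ is flat.} If $y\in M[G]^m$ and $yB=0$, then $y=(yB)X^<=0$ in $\Phi_j^<(M)^m$.

\emph{$C$ is Mittag-Leffler.} Let $M=\prod_iM_i$ and let $z\in M\otimes_RC$ die in every $M_i\otimes_RC$. Lift $z$ to $x\in M[G]^{m'}$, with images $x_i\in M_i[G]^{m'}$. Then $x_i=y_iB$ for some $y_i\in M_i[G]^m$. Let $\hat y=xX^<\in\Phi_j^<(M)^m$, and let $W$ be the union of the supports of its $m$ coordinates, a set well ordered by $<$. By naturality for the projection $M\to M_i$, the image of $\hat y$ in $\Phi_j^<(M_i)^m$ is $x_iX^<=y_iBX^<=y_i$. So all $y_i$ are supported in $W$. The same argument with $X^>$ shows that they are supported in a set $W'$ well ordered by $>$. Every non-empty subset of $W\cap W'$ has a least and a greatest element.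 An infinite well-ordered set contains a strictly increasing sequence, which has no greatest element; so $W\cap W'$ is finite. Since $\mathbb{Q}[\gamma]$ is free of rank one, $M_\gamma=\prod_i(M_i)_\gamma$. Therefore $y=(y_i)_i$ is an element of $M[G]^m$, and $M[G]\to\prod_iM_i[G]$ is injective. As $yB$ and $x$ have the same images $x_i$, we get $yB=x$ and $z=0$.

Lemma~\ref{lem:RG} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $n\ge2$, $G$ is of type $\mathrm{FP}_1(\mathbb{Q})$, so $I_G$ is generated by finitely many elements $g_i-1$. For $H=\langle g_i\rangle$ these lie in the kernel of $\mathbb{Q}G\to\mathbb{Q}[G/H]$, which contains $I_G$ only if $H=G$. So $G$ is finitely generated and the preceding sections apply. By Schanuel's lemma there is an exact sequence of left modules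
\[
0\to P\xrightarrow{\ \partial\ }P_{n-1}\to\cdots\to P_0\to\mathbb{Q}\to0
\]
with $P_0,\dots,P_{n-1}$ finitely generated free, say $P_{n-1}=\mathbb{Q}G^l$. Since $\operatorname{cd}_{\mathbb{Q}}(G)\le n$, dimension shifting shows that $P$ is projective. Hence the kernel of $D\otimes P\to D^l$ is $\operatorname{Tor}_n^{\mathbb{Q}G}(D,\mathbb{Q})$, which is $0$ by Lemma~\ref{lem:betti} and the hypothesis $b_n^{(2)}(G)=0$.

The module $P$ is finitely generated. To see this write $P\oplus P''=F=\mathbb{Q}G^{(I)}$. The subspace $D\otimes P$ of $D\otimes F=D^{(I)}$ embeds in $D^l$, so it is finite-dimensional and lies in $D^S$ for a finite $S\subseteq I$. Since $F\subseteq D^{(I)}$, we get $P\subseteq F\cap D^S=\mathbb{Q}G^S$. The projection $F\to P$ is the identity on $P$, so it maps $\mathbb{Q}G^S$ onto $P$.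

To replace $\partial$ by a matrix, write $P\oplus P'=\mathbb{Q}G^m$. The map $\mathbb{Q}G^m\to\mathbb{Q}G^l\oplus\mathbb{Q}G^m$, $(y,y')\mapsto(\partial y,(0,y'))$, is right multiplication by an $m\times(l+m)$ matrix $B$, and its cokernel is $C\cong P_{n-1}/\partial P\oplus P$. After applying $D\otimes_{\mathbb{Q}G}-$ the map is injective, being the direct sum of $D\otimes\partial$ and a split injection. An injective map of vector spaces over $D$ has a retraction, so $BX=I_m$ for a matrix $X$ over $D$. By Proposition~\ref{prop:proj}, the summand $P_{n-1}/\partial P$ of $C$ is projective over $\mathbb{Q}N_j$ for all large $j$. Then $0\to P_{n-1}/\partial P\to P_{n-2}\to\cdots\to P_0\to\mathbb{Q}\to0$ is a projective resolution of length $n-1$ over $\mathbb{Q}N_j$.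
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $g_1,\dots,g_l$ generate $G$, the elements $g_i-1$ generate $I_G$, so $G$ is of type $\mathrm{FP}_1(\mathbb{Q})$. Theorem~\ref{thm:B} with $n=2$ gives $\operatorname{cd}_{\mathbb{Q}}(N_j)\le1$ for all large $j$. By Dunwoody's theorem \cite{Dunwoody}, such an $N_j$ is the fundamental group of a graph of finite groups. As $G$ is torsion-free, the vertex groups are trivial and $N_j$ is free.
\end{proof}

\section{The converse and the role of the hypotheses}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:C}]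
If $b_2^{(2)}(G)=0$, apply Theorem~\ref{thm:A}. Conversely, let $N\trianglelefteq G$ be free with $\Gamma=G/N\in\mathcal{C}$ amenable. The subring $T=\sum_{g\in G}D_Ng$ of $D$ is a domain containing $\mathbb{Q}G$. By Lemma~\ref{lem:indep} it is the direct sum of the one-dimensional left $D_N$-spaces $D_Ng$, indexed by $\Gamma$; so elements of $T$ have finite supports in $\Gamma$, and $T\cong D_N\otimes_{\mathbb{Q}N}\mathbb{Q}G$ as right $\mathbb{Q}G$-modules.

The ring $T$ is a left Ore domain. Let $0\ne a,b\in T$ have supports in a finite set $S\subseteq\Gamma$. By the F\o lner condition there is a finite non-empty $F\subseteq\Gamma$ with $|Fs\setminus F|<|F|/|S|$ for all $s\in S$, so $|FS|<2|F|$. The left $D_N$-linear map $(u,w)\mapsto ua+wb$, for $u,w$ supported in $F$, goes from a space of dimension $2|F|$ to a space of dimension $|FS|$. A non-zero element $(u,w)$ of its kernel gives $ua=-wb$, and this common left multiple is non-zero because $T$ is a domain. Hence the fractions $s^{-1}t$ form a division subring of $D$ containing $\mathbb{Q}G$, so $D$ is the left ring of fractions of $T$, and it is flat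 as a right $T$-module. By flatness and Shapiro's lemma,
\[
\operatorname{Tor}_2^{\mathbb{Q}G}(D,\mathbb{Q})=D\otimes_T\operatorname{Tor}_2^{\mathbb{Q}G}(D_N\otimes_{\mathbb{Q}N}\mathbb{Q}G,\mathbb{Q})=D\otimes_T\operatorname{Tor}_2^{\mathbb{Q}N}(D_N,\mathbb{Q})=0,
\]
since $\operatorname{cd}_{\mathbb{Q}}(N)\le1$. Lemma~\ref{lem:betti} gives $b_2^{(2)}(G)=0$.
\end{proof}

In Theorem~\ref{thm:A}, local indicability of the quotients gives the Conradian orders, and together with $\bigcap N_i=1$ it gives the division ring $D$. The condition $\bigcap N_i=1$ is used again in Propositions~\ref{prop:zero} and \ref{prop:reg} to make $S(\alpha)$ visible in some $\Gamma_j$. The bound on the dimension makes $P$ projective, the vanishing of $b_2^{(2)}$ gives the matrix $X$, and finite generation makes $X$ finite, so that one level serves all its entries. The following examples show what fails otherwise. Let $K_i$ be the $i$-th term of the derived series of the free group $F_2$. The quotients $K_i/K_{i+1}$ are free abelian, so $F_2/K_i$ is locally indicable; $K_i\ne1$ since $F_2$ is not solvable; and $\bigcap K_i=1$ since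 free groups are residually solvable. A group containing $\mathbb{Z}^2$ is not free.

\begin{example}[The Betti number and amenability]\label{ex:F2F2}
Let $G=F_2\times F_2$. It is locally indicable with $\operatorname{cd}_{\mathbb{Q}}(G)=2$, and the K\"unneth formula gives $b_2^{(2)}(G)=b_1^{(2)}(F_2)^2=1$. The chain $N_i=K_i\times K_i$ has trivial intersection and locally indicable quotients, and every $N_i$ contains $\mathbb{Z}^2$; so the hypothesis $b_2^{(2)}(G)=0$ cannot be dropped from Theorem~\ref{thm:A}. The same group shows that amenability cannot simply be dropped from Theorem~\ref{thm:C}: if $\mathcal{C}$ is the class of all locally indicable groups, then $G\in\mathcal{C}$ is free-by-$\mathcal{C}$ with $N=1$, but $b_2^{(2)}(G)\neq0$.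
\end{example}

\begin{example}[The dimension]
Let $G=F_2\times F_2\times\mathbb{Z}$, with $\operatorname{cd}_{\mathbb{Q}}(G)=3$. All $L^2$-Betti numbers of $\mathbb{Z}$ vanish, so those of $G$ vanish by the K\"unneth formula. The subgroups $N_i=K_i\times K_i\times1$, $i\ge1$, contain $\mathbb{Z}^2$. So they are not free, and the bound $\operatorname{cd}_{\mathbb{Q}}(N_j)\le2$ of Theorem~\ref{thm:B} is attained.
\end{example}

\begin{example}[Local indicability of the quotients]
The group $\mathbb{Z}^2$ is residually finite, with $\operatorname{cd}_{\mathbb{Q}}=2$ and $b_2^{(2)}=0$ (Section~\ref{sec:idea}). It is not free-by-finite, since its subgroups of finite index are isomorphic to $\mathbb{Z}^2$.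
\end{example}

\begin{example}[Finite generation]
Let $G=A_1*A_2*\cdots$ with all $A_n\cong\mathbb{Z}^2$, and let $N_i$ be the kernel of the retraction onto $A_1*\cdots*A_i$. By the Kurosh subgroup theorem a non-trivial subgroup of $G$ is a free product of free abelian groups, so $G$ and the quotients $G/N_i$ are locally indicable. Every element lies in some $A_1*\cdots*A_i$, so $\bigcap N_i=1$. In degrees $\ge2$ the homology of a free product is the direct sum of the homologies of the factors, and the cohomology in degrees $\geq 2$ is the product; so $\operatorname{cd}_{\mathbb{Q}}(G)=2$ and $\operatorname{Tor}_2^{\mathbb{Q}G}(D,\mathbb{Q})=\bigoplus_n\operatorname{Tor}_2^{\mathbb{Q}A_n}(D,\mathbb{Q})$. Each summand is the kernel of multiplication by a non-zero row over $D$, as in Section~\ref{sec:idea}, so $b_2^{(2)}(G)=0$. But $N_i$ contains $A_{i+1}$, so no $N_i$ is free.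
\end{example}

\begin{thebibliography}{9}

\bibitem{Dunwoody}
Dunwoody, \emph{Accessibility and groups of cohomological dimension one}, Proc. LMS 38 (1979).

\bibitem{FS}
Sam P. Fisher and Pablo S\'anchez-Peralta, \emph{On the top-dimensional $L^2$-Betti number of residually poly-$\mathbb{Z}$ groups}, arXiv:2601.18594 (2026).

\bibitem{JL}
Jaikin-Zapirain and L\'opez-\'Alvarez, \emph{The strong Atiyah and L\"uck approximation conjectures for one-relator groups}, Math. Ann. 376 (2020).

\bibitem{Lueck}
L\"uck, \emph{$L^2$-Invariants}.

\bibitem{RG}
Raynaud and Gruson, Invent. Math. 13 (1971).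

\end{thebibliography}
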